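\title{Planar graphs are flexible for lists of size five}

\begin{abstract}
Give each vertex of a planar graph a list of five colors, and give each pair of a vertex and a color from its list a nonnegative weight. We prove that some proper coloring from the lists collects at least an $\varepsilon$-fraction of the total weight, where $\varepsilon>0$ is an absolute constant. Thus planar graphs are weighted $\varepsilon$-flexible, and hence $\varepsilon$-flexible, for lists of size $5$, and the list size cannot be lowered. We prove more: there is a single probability distribution on the list colorings under which every coloring of at most $m$ vertices that extends to a list coloring at all has probability at least $\varepsilon_m>0$. The distribution colors the graph in bags of bounded size, and the bounds of Postle and Thomas on critical graphs show that only boundedly many bags matter for a given set of vertices.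
\end{abstract}

\section{Requests, flexibility and the results}\label{sec:intro}

All graphs in this paper are finite and simple. A \emph{list assignment} $L$ for a graph $G$ gives each vertex $v$ a set $L(v)$ of colors, and an \emph{$L$-coloring} is a proper coloring $\varphi$ of $G$ with $\varphi(v)\in L(v)$ for every $v$. The graph is \emph{$k$-choosable} if it has an $L$-coloring whenever all lists have $k$ colors.

Choosability asks whether a coloring exists. Flexibility asks how much freedom is left: if some vertices prefer a color from their lists, can a constant fraction of the preferences be honored? A \emph{request} is a function $r$ with $\mathrm{dom}(r)\subseteq V(G)$ and $r(v)\in L(v)$ for all $v\in\mathrm{dom}(r)$. For $\varepsilon>0$ it is \emph{$\varepsilon$-satisfiable} if some $L$-coloring $\varphi$ has $\varphi(v)=r(v)$ for at least $\varepsilon|\mathrm{dom}(r)|$ vertices $v\in\mathrm{dom}(r)$. A \emph{weighted request} assigns a nonnegative real number $w(v,c)$ to each pair $(v,c)$ with $v\in V(G)$ and $c\in L(v)$. It is \emph{$\varepsilon$-satisfiable} if some $L$-coloring $\varphi$ has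
\[
\sum_{v\in V(G)} w(v,\varphi(v))\ \ge\ \varepsilon\sum_{v\in V(G),\,c\in L(v)} w(v,c).
\]
The graph $G$ with the assignment $L$ is \emph{$\varepsilon$-flexible} if every request is $\varepsilon$-satisfiable, and \emph{weighted $\varepsilon$-flexible} if every weighted request is. It is \emph{(weighted) $\varepsilon$-flexible for lists of size $k$} if this holds for every $L$ with $|L(v)|=k$ for all $v$.

Three small cases show what can be expected. If all four vertices of $K_4$ request the same color, at most one of them receives it, so $\varepsilon\le 1/4$ for planar graphs, however long the lists are. If a weighted request puts weight $1$ on each of the $k$ colors of one vertex and weight $0$ elsewhere, every coloring collects weight $1$ out of $k$, so $\varepsilon\le 1/k$ in the weighted version. If $G$ has no $L$-coloring, then no request is satisfiable, so flexibility for lists of size $k$ requires $k$-choosability.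

Planar graphs are $5$-choosable \cite{Tho94}, and some planar graph is not $4$-choosable, so $5$ is the first list size for which flexibility is possible. Recall that a graph is \emph{$d$-degenerate} if its vertices can be ordered so that each has at most $d$ earlier neighbors. Dvo\v{r}\'ak, Norin and Postle proved that for every $d\ge0$ there is $\varepsilon>0$ such that $d$-degenerate graphs are weighted $\varepsilon$-flexible for lists of size $d+2$. Planar graphs are $5$-degenerate, since every nonempty planar graph has a vertex of degree at most $5$, so this covers lists of size $7$. It is also known that planar graphs are $\varepsilon$-flexible for lists of size $6$, for some $\varepsilon>0$. We answer the following question from the paper of Choi, Clemen, Ferrara, Horn, Ma and Masa\v{r}\'ik \cite{CCFHMM}.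

\medskip
\noindent\textbf{Question.} \emph{Is there $\varepsilon>0$ such that every planar graph is $\varepsilon$-flexible, or even weighted $\varepsilon$-flexible, for lists of size $5$?}
\medskip

A first reason to guess yes is that a request at a single vertex can always be granted. The next statement is immediate from the stronger statement proved in \cite{Tho94}.

\begin{theorem}[Thomassen \cite{Tho94}]\label{thm:T}
If $G$ is planar, $|L(v)|\ge5$ for all $v$, and $c\in L(u)$ for a vertex $u$, then $G$ has an $L$-coloring in which $u$ has color $c$.
\end{theorem}

To grant a constant fraction of many requests at once, it suffices to find one random coloring that grants each single request with constant probability.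

\begin{lemma}\label{lem:avg}
Suppose that a random $L$-coloring $\varphi$ of $G$ satisfies $\Pr[\varphi(v)=c]\ge\varepsilon$ for all $v\in V(G)$ and $c\in L(v)$. Then $G$ with $L$ is weighted $\varepsilon$-flexible and $\varepsilon$-flexible.
\end{lemma}

\begin{proof}
For a weighted request $w$,
\[
\mathbb E\sum_v w(v,\varphi(v))=\sum_{v,c}w(v,c)\Pr[\varphi(v)=c]\ \ge\ \varepsilon\sum_{v,c}w(v,c),
\]
and some coloring attains at least the expectation. A request $r$ is the weighted request with $w(v,r(v))=1$ for $v\in\mathrm{dom}(r)$ and $w=0$ otherwise.
\end{proof}

Our main theorem provides such a random coloring, and controls it on any bounded number of vertices at a time.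

\begin{theorem}\label{thm:main}
There are constants $\varepsilon_m>0$ for $m=1,2,\dots$ with the following property. For every planar graph $G$ and every list assignment $L$ with $|L(v)|=5$ for all $v$, there is a probability distribution on the $L$-colorings $\varphi$ of $G$ such that for every $m\ge1$, every $Z\subseteq V(G)$ with $1\le|Z|\le m$, and every $\psi\colon Z\to\bigcup_vL(v)$ that extends to an $L$-coloring of $G$,
\[
\Pr[\varphi|_Z=\psi]\ \ge\ \varepsilon_m .
\]
\end{theorem}

\begin{corollary}\label{cor:five}
Every planar graph is weighted $\varepsilon_1$-flexible and $\varepsilon_1$-flexible for lists of size $5$.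
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:T}, for every vertex $v$ and every $c\in L(v)$ the map $v\mapsto c$ extends to an $L$-coloring. Theorem~\ref{thm:main} with $Z=\{v\}$ gives $\Pr[\varphi(v)=c]\ge\varepsilon_1$, and Lemma~\ref{lem:avg} applies.
\end{proof}

\begin{corollary}\label{cor:all}
For each $k\ge5$, planar graphs are weighted $\frac{5\varepsilon_1}{k}$-flexible for lists of size $k$, and the order $1/k$ is optimal for the weighted version. For $k\le4$ there is no $\varepsilon>0$ such that all planar graphs are $\varepsilon$-flexible for lists of size $k$.
\end{corollary}

\begin{proof}
Let $k\ge5$. Choose independent uniformly random $5$-element subsets $L'(v)\subseteq L(v)$, and then an $L'$-coloring $\varphi$ from the distribution of Theorem~\ref{thm:main}. A color $c\in L(v)$ lies in $L'(v)$ with probability $5/k$, and given any $L'$ with $c\in L'(v)$ we have $\varphi(v)=c$ with probability at least $\varepsilon_1$. Lemma~\ref{lem:avg} applies with $\varepsilon=5\varepsilon_1/k$. The request with weight $1$ on all colors of one vertex shows that no ratio larger than $1/k$ is possible. For $k\le4$ some planar graph has an assignment of lists of size $k$ with no coloring at all: for $k=4$ take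 a planar graph that is not $4$-choosable, and for $k\le3$ take $K_4$ with four equal lists.
\end{proof}

So both versions of flexibility hold for all planar graphs with lists of size $k$ if and only if $k\ge5$. The proof of Theorem~\ref{thm:main} uses Theorem~\ref{thm:T} and three further theorems, stated in Section~\ref{sec:tools}, as black boxes. We do not make the constants $\varepsilon_m$ explicit.

\section{Coloring in order}\label{sec:model}

The uniform distribution on all $L$-colorings does not prove Theorem~\ref{thm:main}. Take a star with $n$ leaves, with list $\{1,2,3,4,5\}$ at the center and $\{1,6,7,8,9\}$ at each leaf. There are $4^n$ colorings in which the center has color $1$ and $5^n$ in which it has any given other color, so under the uniform distribution the center has color $1$ with probability $4^n/(4^n+4\cdot5^n)$. The remedy is to color the center first, uniformly, and the leaves afterwards. Then the many leaves have no influence on the center, and each leaf is influenced only by the center. The same idea gives a short proof of the theorem on degenerate graphs quoted above, and this proof is the model for ours.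

\begin{proposition}\label{prop:deg}
If $G$ is $d$-degenerate and all lists have $d+2$ colors, then some random $L$-coloring $\varphi$ has $\Pr[\varphi(v)=c]\ge 2^{-d}/(d+2)$ for all $v$ and $c\in L(v)$.
\end{proposition}

\begin{proof}
Order the vertices so that each has at most $d$ earlier neighbors, and color them in this order, each uniformly from the colors of its list that are not used on earlier neighbors. At least two colors are available at each step. Fix $v$ and $c$, and let $u_1,\dots,u_q$ with $q\le d$ be the earlier neighbors of $v$ in order. Whatever happened before $u_j$ was colored, $u_j$ avoids $c$ with conditional probability at least $1/2$. So all of $u_1,\dots,u_q$ avoid $c$ with probability at least $2^{-d}$, and then $v$ receives $c$ with conditional probability at least $1/(d+2)$.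
\end{proof}

The proof follows the event ``it is still possible to give $v$ the color $c$'' through the process. Each step has at least one and at most a bounded number of outcomes. All but boundedly many steps preserve the event whatever their outcome. Each remaining step has an outcome that preserves it.

With lists of size $5$ the proposition covers $d=3$. This is a second reason to guess that the answer to the Question is yes: a planar graph has at most three edges per vertex, so in any order a vertex has at most three earlier neighbors \emph{on average}. Two difficulties separate this average from a proof.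

The first is that a planar graph may have minimum degree $5$, and then the last vertex in any order has five earlier neighbors. We therefore color a bounded set of vertices, a \emph{bag}, in each step. The degree condition becomes a density condition: every subset $X$ of a bag has at most $(3+\eta)|X|$ edges inside $X$ or to earlier bags, where $\eta>0$ is a small constant. Section~\ref{sec:bags} shows that every connected planar graph splits into such bags with connected initial segments, and Lemma~\ref{lem:ext} shows that every coloring of the earlier bags then extends to the next bag.

The second difficulty is that the process has to look ahead. It appears already with bags of size one, as soon as two vertices are prescribed.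

\begin{example}\label{ex:cascade}
Let $y_1y_2y_3$ be a path, let $u$ be adjacent to $y_1,y_2,y_3$, and let $z_1,z_2$ be adjacent to $u$ only. All lists are $\{1,\dots,5\}$, the order is $y_1,y_2,y_3,u,z_1,z_2$, and we want $z_1,z_2$ to have the colors $1,2$. Then $u$ must take a color from $\{3,4,5\}$, and this is impossible exactly when $y_1,y_2,y_3$ have used the colors $3,4,5$. So the steps at the vertices $y_i$ matter although these vertices are not adjacent to $z_1$ or $z_2$; they matter through the uncolored vertex $u$. By contrast, a further vertex $w$ attached to $y_1$ or to $u$ as a leaf, and colored after its neighbor, does not matter: it has no neighbor that is colored later.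
\end{example}

In the example, relevance spreads backward in time from $Z=\{z_1,z_2\}$ to $u$ and then to the $y_i$. In general it could spread further, and the proof needs a bound on how far. Lemma~\ref{lem:local} provides it: if a coloring of the earlier bags together with the prescribed colors on $Z$ does not extend, then it already fails to extend to a set of uncolored vertices within bounded distance of $Z$. Section~\ref{sec:proof} marks the relevant bags by going backward through the order, and counts them.

\section{Notation and tools}\label{sec:tools}

\subsection*{Counting edges}
For $W\subseteq V(G)$, let $N(W)$ be the set of vertices outside $W$ with a neighbor in $W$. For disjoint sets $X,A\subseteq V(G)$, let $e(X\mid A)$ be the number of edges that have one end in $X$ and the other end in $X\cup A$. If $A$ is already colored and $X$ is to be colored next, these are the edges that constrain $X$. For pairwise disjoint $A,X,Y$ we have the chain rule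
\begin{equation}\label{eq:chain}
e(X\cup Y\mid A)=e(X\mid A)+e(Y\mid A\cup X),
\end{equation}
because an edge counted on the left either has an end in $Y$, and is then counted by the second term only, or has none, and is then counted by the first term only. For $\gamma\ge0$ and disjoint $J,A$, we call $J$ \emph{$\gamma$-sparse over $A$} if
\[
e(X\mid A)\le(3+\gamma)|X|\qquad\text{for all }X\subseteq J .
\]
Subsets of $J$ are then also $\gamma$-sparse over $A$. Throughout, $\eta=1/72$. If $J$ is $\eta$-sparse over $A$, then each vertex of $J$ has at most three neighbors in $A$.

We use that planar graphs satisfy $|E|\le3|V|$, that bipartite planar graphs satisfy $|E|\le2|V|$, and that contracting a connected subgraph of a planar graph, and deleting loops and parallel edges, gives a planar graph.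

\subsection*{Obstructions}
Let $\sigma$ be a coloring of a set $P\subseteq V(G)$, and let $X$ be a set disjoint from $P$ whose vertices have lists. We say that $\sigma$ \emph{extends to $X$} if $G[P\cup X]$ has a proper coloring that agrees with $\sigma$ on $P$ and uses colors from the lists on $X$. Otherwise $X$ is an \emph{obstruction} for $\sigma$. The empty set is an obstruction exactly when $\sigma$ is not proper on $G[P]$, and every superset of an obstruction that is disjoint from $P$ is an obstruction. An obstruction is \emph{minimal} if no proper subset of it is an obstruction. We use the following fact repeatedly: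
\begin{equation}\label{eq:minimal}
\text{if $\sigma$ is proper and $X$ is a minimal obstruction, then $X\ne\emptyset$ and $G[X]$ is connected.}
\end{equation}
Indeed, if $G[X]$ had several components, then $\sigma$ would extend to each of them by minimality, and the extensions could be combined.

\subsection*{Critical graphs in a disk}
In a $2$-connected plane graph every face $f$ is bounded by a cycle, whose length we denote by $|f|$. Let $\Gamma$ be such a graph with outer cycle $C$ and a list assignment $L$. It is \emph{$C$-critical} if $\Gamma\ne C$ and for every proper subgraph $H$ of $\Gamma$ containing $C$, some $L$-coloring of $C$ extends to an $L$-coloring of $H$ but not to one of $\Gamma$. For example, let $C$ be a $5$-cycle, let $x$ be a vertex inside it joined to all of $C$, and let all lists be $\{1,\dots,5\}$. The coloring of $C$ with five different colors does not extend to $x$, but it does once any edge at $x$ is deleted.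

\begin{theorem}[Postle and Thomas \cite{PT16}]\label{thm:A}
Let $\Gamma$ be a $2$-connected plane graph with outer cycle $C$, let $|L(v)|\ge5$ for all $v$, and let $\Gamma$ be $C$-critical. Then
\[
\sum_f(|f|-3)+\tfrac1{18}\,|V(\Gamma)\setminus V(C)|\ \le\ |V(C)|-4,
\]
where the sum is over the bounded faces.
\end{theorem}

We use this as a lower bound on edge density. Let $\nu=|V(\Gamma)\setminus V(C)|$ and $\mu=|E(\Gamma)\setminus E(C)|$, and write $|C|$ for the length of $C$. By Euler's formula there are $|E(\Gamma)|-|V(\Gamma)|+1$ bounded faces, and their lengths add up to $2|E(\Gamma)|-|C|$. Hence
\[
\sum_f(|f|-3)=3|V(\Gamma)|-|E(\Gamma)|-|C|-3=3\nu-\mu+|C|-3,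
\]
and Theorem~\ref{thm:A} gives
\begin{equation}\label{eq:dense}
\mu\ \ge\ \bigl(3+\tfrac1{18}\bigr)\nu .
\end{equation}
The length of $C$ has canceled. Only \eqref{eq:dense} is used below, and any positive constant in place of $1/18=4\eta$ would serve, at the cost of a different $\eta$.

\subsection*{Critical graphs on surfaces}
The \emph{Euler genus} of a closed surface $\Sigma$ is $2-\chi(\Sigma)$, where $\chi$ is the Euler characteristic; it is $0$ for the sphere and $1$ for the projective plane.

\begin{theorem}[Postle and Thomas \cite{PT18}]\label{thm:B}
There is a constant $c_0\ge1$ such that the following holds. If $\Gamma$ is embedded in a surface of Euler genus $g\ge1$, all lists have size $5$, and $\Gamma$ is not $L$-colorable but every proper subgraph of it is, then $|V(\Gamma)|\le c_0g$.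
\end{theorem}

\subsection*{Separators}
We use the planar separator theorem in the following form.

\begin{theorem}[Lipton and Tarjan]\label{thm:LT}
There is a constant $C_0$ such that for all $s\ge1$, every $n$-vertex planar graph has a set of at most $C_0n/\sqrt s$ vertices whose removal leaves components with at most $s$ vertices.
\end{theorem}

\section{Extending a precoloring}\label{sec:ext}

We need two extension results of different character. In the first, the precolored set is connected and arbitrarily large, and sparsity rules out obstructions. In the second, the precolored set is arbitrary, and the size of an obstruction is bounded in terms of the size of the precolored set.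

\begin{lemma}\label{lem:ext}
Let $G$ be planar, $V(G)=K\sqcup J$, with $G[K]$ connected and nonempty, $|L(v)|=5$ for $v\in J$, and $J$ $2\eta$-sparse over $K$. Then every proper coloring $\varphi$ of $G[K]$ extends to $J$.
\end{lemma}

The wheel of Section~\ref{sec:tools}, with $K=V(C)$ and $J=\{x\}$, shows that some density condition is needed. Theorem~\ref{thm:A} is about a precolored cycle, and the role of the connectivity of $G[K]$ is to let us replace $K$ by a cycle: we cut the sphere open along $G[K]$.

\begin{proof}
Suppose that $\varphi$ does not extend. Replace $J$ by a minimal obstruction contained in it, and $G$ by the corresponding induced subgraph. By \eqref{eq:minimal}, $G[J]$ is nonempty and connected. Fix a drawing of $G$ in the sphere. Then $J$ and all edges incident with $J$, apart from their ends in $K$, lie in one face $F$ of $G[K]$.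

Since $G[K]$ is connected, $F$ is an open disk whose boundary is traced by a single closed walk. This walk is too short to give a cycle when $G[K]$ is a vertex or an edge, so we first lengthen it. Attach to a vertex on the boundary of $F$ a pendant path with two new vertices, drawn in $F$ without crossing any edge of $G$; add the new vertices to $K$ and color them properly. This changes neither $e(\,\cdot\mid K)$ on subsets of $J$ nor the fact that $J$ is an obstruction. The face of $G[K]$ containing $J$, still called $F$, is now bounded by a closed walk $w_0w_1\dots w_{p-1}w_0$ with $p\ge4$, in which vertices may repeat.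

Cut $F$ open along this walk. That is, take a continuous map from the closed disk onto the closure of $F$ that is a homeomorphism from the open disk onto $F$, sends points $c_0,\dots,c_{p-1}$ of the boundary circle to $w_0,\dots,w_{p-1}$, and sends the arcs between consecutive points onto the edges of the walk. (If $G[K]$ is a path $abc$, the walk is $abcba$, and the circle carries four points, two of them copies of $b$.) Pulling back the part of the drawing inside $F$ gives a plane graph $\hat G$ with outer cycle $C=c_0\dots c_{p-1}$ and inner vertex set $J$; an edge from $x\in J$ to $K$ that reaches $w_i$ through the $i$-th corner of $F$ becomes the edge $xc_i$. Distinct edges from $x$ to $K$ have distinct ends in $K$, so $\hat G$ is simple. No edge of $G[K]$ lies inside $F$, so $C$ has no chord. Put $\hat\varphi(c_i)=\varphi(w_i)$. This is a proper coloring of $C$, because consecutive vertices of the walk are adjacent in $G$. Give $c_i$ a list of five colors containing $\hat\varphi(c_i)$. An extension of $\hat\varphi$ to $J$ in $\hat G$ would be an extension of $\varphi$ to $J$ in $G$, so there is none.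

Let $\Gamma$ be a minimal subgraph of $\hat G$ that contains $C$ and to which $\hat\varphi$ does not extend. Then $\Gamma\ne C$, and $\Gamma$ is $C$-critical, with $\hat\varphi$ as the required coloring for every $H$. We show that $\Gamma$ is $2$-connected. If $\Gamma$ is disconnected, let $B$ be the vertex set of a component disjoint from $C$. By minimality $\hat\varphi$ extends to $\Gamma-B$, and $\Gamma[B]$ is colorable from its lists by Theorem~\ref{thm:T}; together these extend $\hat\varphi$ to $\Gamma$. If $\Gamma$ has a cutvertex $x$, then $C-x$ is connected, so some component of $\Gamma-x$, with vertex set $B$, is disjoint from $C$. Extend $\hat\varphi$ to $\Gamma-B$; the color of $x$ lies in its list, and by Theorem~\ref{thm:T} it extends to $\Gamma[B\cup\{x\}]$. Again $\hat\varphi$ extends to $\Gamma$. Both cases are contradictions.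

Let $X=V(\Gamma)\setminus V(C)\subseteq J$. It is nonempty, because $\Gamma\neq C$ and $C$ has no chord. The edges of $\Gamma$ not on $C$ correspond to distinct edges of $G$ counted by $e(X\mid K)$. By \eqref{eq:dense}, $e(X\mid K)\ge(3+4\eta)|X|>(3+2\eta)|X|$, contrary to sparsity.
\end{proof}

For a precolored set that is not connected we turn to Theorem~\ref{thm:B}, which knows only lists and no precolored vertices. So we replace the precoloring by gadgets that force a vertex with a list of five colors to take one of them. By Theorem~\ref{thm:T} no planar gadget can do this, and the price is a higher genus, proportional to the number of precolored vertices.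

\begin{lemma}\label{lem:small}
Let $c_1=4c_0$. Let $G$ be planar, $R\subseteq V(G)$ nonempty, $|L(v)|=5$ for $v\notin R$, and let $\rho$ be a proper coloring of $G[R]$ that does not extend to $V(G)\setminus R$. Then $\rho$ has an obstruction $Y\subseteq V(G)\setminus R$ with $|Y|\le c_1|R|$.
\end{lemma}

\begin{proof}
For each $x\in R$ take new colors $a_1,\dots,a_4,b_1,\dots,b_4$ and put $L^*(x)=\{\rho(x),a_1,\dots,a_4\}$. For $j=1,\dots,4$ add a new copy of $K_5$, the $j$-th \emph{gadget} at $x$, join all its vertices to $x$, and give them the list $\{a_j,b_1,b_2,b_3,b_4\}$. Call the resulting graph $G^*$, and let $L^*=L$ on $V(G)\setminus R$. In an $L^*$-coloring of $G^*$, the $j$-th gadget at $x$ uses all five of its colors, so some neighbor of $x$ has color $a_j$. This holds for all $j$, so $x$ has color $\rho(x)$. Restricting to $G$ would extend $\rho$ to $V(G)\setminus R$, so $G^*$ is not $L^*$-colorable.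

A gadget together with $x$ is a $K_6$, which embeds in the projective plane: identify antipodal points of the icosahedron. Suppose the graph built so far is embedded in a surface $\Sigma$. Choose in $\Sigma$ a closed disk that meets the graph only in $x$, with $x$ on its boundary, and choose a disk of the same kind at a vertex of $K_6$ in the projective plane. Remove the two open disks and identify the boundary circles so that the two distinguished vertices coincide. This adds the gadget, and the new surface has Euler characteristic $\chi(\Sigma)+1-2$, so its Euler genus is larger by $1$. Starting from the sphere, we embed $G^*$ in a surface of Euler genus $4|R|$.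

Let $\Gamma$ be a minimal subgraph of $G^*$ that is not $L^*$-colorable. By Theorem~\ref{thm:B}, $|V(\Gamma)|\le4c_0|R|$. Put $Y=V(\Gamma)\cap(V(G)\setminus R)$. Suppose $\rho$ extends to $Y$. Color $R\cup Y$ accordingly, and color each gadget bijectively from its list; no gadget color equals a color $\rho(x)$. This is an $L^*$-coloring of a subgraph of $G^*$ containing $\Gamma$, a contradiction.
\end{proof}

\section{Obstructions are local}\label{sec:local}

The next lemma describes the situation in the middle of the random process: $K$ is the large connected set that has been colored, $J$ is a set of uncolored vertices, and colors are prescribed on a small set $Z\subseteq J$.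

\begin{lemma}\label{lem:local}
For each $m\ge1$ there is an integer $\ell=\ell(m)$ such that the following holds. Let $G$ be planar, $V(G)=K\sqcup J$, with $G[K]$ connected and nonempty, $|L(v)|=5$ for $v\in J$, and $J$ $\eta$-sparse over $K$. Let $\varphi$ be a proper coloring of $G[K]$, let $Z\subseteq J$ with $1\le|Z|\le m$, and let $\psi$ be a coloring of $Z$ that extends to an $L$-coloring of $G[J]$. If $\varphi\cup\psi$ does not extend to $J\setminus Z$, then $\varphi\cup\psi$ has an obstruction $X\subseteq J\setminus Z$ all of whose vertices are at distance at most $\ell$ from $Z$ in $G[J]$.
\end{lemma}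

Without sparsity the statement fails: let $G[J]$ be a long path from $z$ to $x$, let $Z=\{z\}$, let $G[K]$ be a path on five vertices colored with the five colors of $L(x)$, and join them all to $x$. Then every obstruction contains $x$.

Neither lemma of Section~\ref{sec:ext} applies directly, since $K\cup Z$ is in general neither connected nor small. The proof combines them. A minimal obstruction $X$ connects $K$ and the part of $Z$ that is needed; let $d$ be the scale at which it does so. Adding short connecting paths to the precolored set makes it connected, and Lemma~\ref{lem:ext} then shows that $|X|$ is at most linear in $d$. A set of linear size that spans distance $d$ has a cut of bounded size. Precoloring the cut detaches a part of $Z$ from $K$, and Lemma~\ref{lem:small} bounds $d$.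

\begin{proof}
If $\varphi\cup\psi$ is not proper on $G[K\cup Z]$, take $X=\emptyset$. So assume that it is proper. Fix an $L$-coloring $\pi$ of $G[J]$ extending $\psi$.

\medskip\noindent\emph{Step 1: a doubly minimal obstruction.}
Choose an inclusion-minimal $Z'\subseteq Z$ such that $\sigma:=\varphi\cup\psi|_{Z'}$ does not extend to $J\setminus Z'$. By Lemma~\ref{lem:ext}, $Z'\ne\emptyset$. Let $t=|Z'|\le m$, and let $X\subseteq J\setminus Z'$ be a minimal obstruction for $\sigma$. It has three properties.
\begin{itemize}
\item[(i)] $X\neq\emptyset$ and $G[X]$ is connected, by \eqref{eq:minimal}.
\item[(ii)] Every $z\in Z'$ has a neighbor in $X$. By the minimality of $Z'$, the coloring $\varphi\cup\psi|_{Z'\setminus\{z\}}$ extends to $J\setminus(Z'\setminus\{z\})$, and so to $X$. If $z$ had no neighbor in $X$, adding $z\mapsto\psi(z)$ to this extension would extend $\sigma$ to $X$, since $\sigma$ is proper.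
\item[(iii)] Some vertex of $K$ has a neighbor in $X$. Otherwise $\sigma\cup\pi|_X$ would extend $\sigma$ to $X$.
\end{itemize}
It suffices to bound $|X|$ by a number $\ell$ depending only on $m$. Indeed, $X\setminus Z$ is an obstruction for $\varphi\cup\psi$: an extension would color $K\cup Z\cup X$ properly, with list colors on all of $X$ because $\psi$ takes values in the lists, and its restriction to $K\cup Z'\cup X$ would extend $\sigma$ to $X$. By (i) and (ii), every vertex of $X$ is within distance $|X|$ of $Z'$ in $G[X\cup Z']$.

\medskip\noindent\emph{Step 2: connecting the precolored set.}
Let $\Gamma_0$ be obtained from $G[K\cup Z'\cup X]$ by contracting $K$ to a vertex $\kappa$, and call the $t+1$ elements of $T=Z'\cup\{\kappa\}$ \emph{terminals}. By (i)--(iii), $\Gamma_0$ is connected. For an integer $q\geq 0$, let $T^{(q)}$ be the graph on $T$ in which two terminals are adjacent if their distance in $\Gamma_0$ is at most $q$, and let $d\ge1$ be least such that $T^{(d)}$ is connected. For each of the $t$ edges of a spanning tree of $T^{(d)}$ take a shortest path in $\Gamma_0$ between its ends, and let $Q$ be the set of vertices of $X$ on these paths. Each path has at most $d-1$ inner vertices, so $|Q|\le t(d-1)$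 and $|Z'\cup Q|\le td$. The union of the paths is connected and contains all terminals, and $G[K]$ is connected, so $A:=K\cup Z'\cup Q$ induces a connected subgraph of $G$.

\medskip\noindent\emph{Step 3: $|X|\le C_1td$, where $C_1=1+4/\eta$.}
The set $X\setminus Q$ need not be sparse over $A$, since $A$ is larger than $K$. We move the densest part of it to the precolored side. Choose $M\subseteq X\setminus Q$ maximizing $e(M\mid A)-(3+2\eta)|M|$.

The graph $G[A\cup M]$ is connected. Otherwise some component $Y$ of $G[M]$ has no neighbor in $A$, and deleting $Y$ from $M$ changes the maximized quantity by $-|E(G[Y])|+(3+2\eta)|Y|>0$.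

The set $X\setminus(Q\cup M)$ is $2\eta$-sparse over $A\cup M$. For a subset $Y$ of it, the chain rule \eqref{eq:chain} and the choice of $M$ give
\[
e(Y\mid A\cup M)=e(M\cup Y\mid A)-e(M\mid A)\le(3+2\eta)|Y| .
\]
By Lemma~\ref{lem:ext} applied to $G[A\cup X]$, every proper coloring of $G[A\cup M]$ extends to $X\setminus(Q\cup M)$. So if $\sigma$ extended to $Q\cup M$, it would extend to $X$. Hence $Q\cup M$ is an obstruction for $\sigma$, and $X=Q\cup M$ by minimality.

It remains to bound $|M|$, and here the gap between $\eta$ and $2\eta$ is used. Comparing $M$ with $\emptyset$ gives $e(M\mid A)\ge(3+2\eta)|M|$. By \eqref{eq:chain} and the $\eta$-sparsity of $J$ over $K$,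
\[
(3+2\eta)|M|\le e(Z'\cup Q\mid K)+e(M\mid A)=e(Z'\cup Q\cup M\mid K)\le(3+\eta)\bigl(|Z'\cup Q|+|M|\bigr).
\]
Thus $\eta|M|\le(3+\eta)|Z'\cup Q|\le4td$, and $|X|=|Q|+|M|\le td+4td/\eta$.

\medskip\noindent\emph{Step 4: $d\le d_0:=2c_1m(3C_1+1)+2$.}
Since $d_0\ge4$, we may assume $d\ge4$. The graph $T^{(d-1)}$ is disconnected. Let $T_2$ be the vertex set of its component containing $\kappa$, and let $T_1=T\setminus T_2$. Then $\emptyset\ne T_1\subseteq Z'$, and every terminal in $T_1$ is at distance at least $d$ in $\Gamma_0$ from every terminal in $T_2$. For $x\in X$ let $\delta(x)$ be the distance from $T_1$ to $x$ in $\Gamma_0$, and let $S_i=\{x\in X:\delta(x)=i\}$. There are $\lfloor d/2\rfloor\ge d/3$ integers $i$ with $d/2\le i\le d-1$, and the layers $S_i$ are disjoint subsets of $X$. By Step 3, for one such $i$,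
\[
|S_i|\le 3|X|/d\le3C_1t .
\]
Fix this $i$, note that $i\ge2$, and let $D=\{x\in X:\delta(x)<i\}$. The layer $S_i$ is a cut in the following sense. A vertex of $T_1\cup D$ is at distance at most $i-1\le d-2$ from $T_1$, so it has no neighbor in $T_2$ in $\Gamma_0$, and a neighbor of it in $X$ has $\delta\le i$. Therefore
\begin{equation}\label{eq:cut}
\text{all neighbors in $G[K\cup Z'\cup X]$ of vertices of $T_1\cup D$ lie in $T_1\cup D\cup S_i$.}
\end{equation}
Also, no vertex of $T_1$ has a neighbor in $S_i$, because $i\ge2$.

We now color the cut in a way that is compatible with everything beyond it. The set $Z''=T_2\cap Z'$ is a proper subset of $Z'$, so by the minimality of $Z'$ the coloring $\varphi\cup\psi|_{Z''}$ extends to a proper coloring $\theta$ of $G$ with list colors on $J$. Let $R=S_i\cup T_1$, and let $\rho$ be $\theta$ on $S_i$ and $\psi$ on $T_1$. There are no edges between the two parts, so $\rho$ is proper on $G[R]$.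

The coloring $\rho$ does not extend to $D$. Suppose it does, and color $K\cup Z''\cup(X\setminus D)$ by $\theta$ and $T_1\cup D$ by the extension of $\rho$; the two agree on $S_i$. An edge of $G[K\cup Z'\cup X]$ with no end in $T_1\cup D$ is properly colored by $\theta$, and an edge with an end in $T_1\cup D$ lies in $G[T_1\cup D\cup S_i]$ by \eqref{eq:cut} and is properly colored by the extension of $\rho$. So $\sigma$ extends to $X$, a contradiction.

Lemma~\ref{lem:small}, applied to $G[D\cup R]$, gives an obstruction $Y\subseteq D$ for $\rho$ with $|Y|\le c_1(3C_1t+t)$. Passing to a subset, we take $Y$ minimal, so $G[Y]$ is nonempty and connected by \eqref{eq:minimal}. If $Y$ had no neighbor in $T_1$, then $\theta|_Y$ would extend $\rho$ to $Y$. If $Y$ had no neighbor in $S_i$, then $\pi|_Y$ would. So $Y$ contains a vertex with $\delta=1$ and a vertex with $\delta=i-1$. As $\delta$ changes by at most $1$ along an edge and $G[Y]$ is connected, $\delta$ takes all values $1,\dots,i-1$ on $Y$. Hence $d/2-1\le i-1\le|Y|\le c_1t(3C_1+1)$, which gives $d\le d_0$.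

\medskip
By Steps 3 and 4, $|X|\le\ell:=\lceil C_1md_0\rceil$.
\end{proof}

\section{Bags}\label{sec:bags}

We now look for a set $H$ of bounded size that can be colored last: it should be $\eta$-sparse over the rest of the graph, and the rest should be connected, so that Lemma~\ref{lem:ext} applies. The edges meeting a set $W$ lie in the planar graph $G[W\cup N(W)]$, so there are at most $3|W|+3|N(W)|$ of them. It is therefore natural to begin with a set whose neighborhood is small compared with its size.

\begin{remark}\label{rem:eta}
With $\eta=0$ there are no bags of bounded size. Divide each face of the icosahedron into $s^2$ triangles by lines parallel to its sides. In the resulting triangulation $G$ all vertices have degree $6$ except twelve of degree $5$, and these are at pairwise distance at least $s$, since a path from one of them to another crosses all $s$ rows of triangles in the five faces around its start. Let $1\le|H|\le s$, let $Y$ be a component of $G[H]$, and let $q$ be the number of edges leaving $Y$. Then $Y$ contains at most one vertex of degree $5$, and $q\ge2$ because a triangle containing an edge that leaves $Y$ contains two such edges. Hence $e(Y\mid V(G)\setminus H)=\frac12\sum_{y\in Y}\deg y+\frac12q\ge3|Y|-\frac12+1>3|Y|$.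 The positive constant $1/18$ in Theorem~\ref{thm:A} is what makes room for $\eta>0$.
\end{remark}

\begin{lemma}\label{lem:W}
Let $\xi=\eta/6$. There is a constant $b$ such that every nonempty connected planar graph $G$ has a nonempty set $W\subseteq V(G)$ with $|W|\le b$, $|N(W)|\le\xi|W|$, and $G-W$ connected or empty.
\end{lemma}

Theorem~\ref{thm:LT} cuts $G$ into small components with a small separator, and one would like to find a component with few neighbors by averaging. Two things can go wrong. First, many components may share the same neighbors: in $K_{2,n}$, removing the two vertices of high degree leaves single vertices with two neighbors each. Such components must be grouped, and in a planar graph this is needed only for neighborhoods of size at most $2$. Second, removing the chosen set may disconnect $G$. We then add all but one of the remaining components to it, and to know that these are small we work inside a smallest large set $A$ that is attached to the rest of the graph by few vertices.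

\begin{proof}
Let $\zeta=\xi/52$. Choose an integer $s\ge2/\xi$ with $C_0/\sqrt s\le\zeta$ and an integer $\Lambda\ge2s/\zeta$; thus $\Lambda>2s$. Put $b=2s+2s\Lambda$. If $|V(G)|<\Lambda$, take $W=V(G)$. So let $|V(G)|\ge\Lambda$.

Let $\mathcal A$ be the family of sets $A\subseteq V(G)$ with $|A|\ge\Lambda$, $|N(A)|\le2s$, and $G-A$ connected or empty. It contains $V(G)$. Let $A\in\mathcal A$ have minimum size. By Theorem~\ref{thm:LT} there is $U\subseteq A$ with $|U|\le\zeta|A|$ such that the components of $G[A]-U$ have at most $s$ vertices; we call their vertex sets \emph{cells}. Let $S=U\cup N(A)$. Then $|S|\le\zeta|A|+2s\le2\zeta|A|$. Every cell $I$ has $N(I)\subseteq S$, and $N(I)\ne\emptyset$ because $G$ is connected and $|I|\le s<|V(G)|$. Among the cells with at most two neighbors, those with the same neighborhood form a \emph{group}. Distinct cells are not adjacent, so a union of cells with a common neighborhood has that same neighborhood.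

\medskip\noindent\emph{Claim. There is a nonempty union $I$ of cells, all with the same neighborhood, such that $|I|\le2s$ and $|N(I)|\le\xi|I|$.}

Suppose first that the cells of some group have at least $s$ vertices in total. Collect cells of this group one at a time until their union $I$ has at least $s$ vertices. Then $|I|\le2s$ and $|N(I)|\le2\le\xi s\le\xi|I|$.

Otherwise, call the union of the cells of a group a \emph{piece}, and call each cell with at least three neighbors a piece as well. The pieces partition $A\setminus U$, and each has at most $s$ vertices. We bound the sum of $|N(I)|$ over all pieces $I$. Contract each cell in $G[A\cup N(A)]$ to a vertex and delete the edges inside $S$; this gives a simple bipartite planar graph in which the degree of a cell is the size of its neighborhood. Let $k_3$ be the number of cells with at least three neighbors. The subgraph on these cells and $S$ has at least $3k_3$ and at most $2(k_3+|S|)$ edges, so $k_3\le2|S|$, and these cells contribute at most $2(k_3+|S|)\le6|S|$ to the sum. There are at most $|S|$ groups with one neighbor, and they contribute at most $|S|$. For the groups with two neighbors, keep one cell of each and contract it into one of its two neighbors;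 this gives a simple planar graph on $S$ with one edge per group, so there are at most $3|S|$ such groups, and they contribute at most $6|S|$. The sum is at most $13|S|\le26\zeta|A|$, while the pieces have total size $|A\setminus U|\ge(1-\zeta)|A|\ge|A|/2$. Hence some piece $I$ has $|N(I)|\le52\zeta|I|=\xi|I|$. This proves the claim.

\medskip
The graph $G-I$ is nonempty because $|V(G)|\ge\Lambda>2s$. If $A\ne V(G)$, let $Q_0$ be the vertex set of the component of $G-I$ that contains the connected graph $G-A$; if $A=V(G)$, let $Q_0$ be that of any component. Let $Q_1,\dots,Q_q$ be the vertex sets of the other components. They are contained in $A\setminus I$. Since $G$ is connected, each of $Q_0,\dots,Q_q$ contains a vertex of $N(I)$, and such a vertex has a neighbor in every cell of $I$, because the cells have the same neighborhood. In particular $q\le|N(I)|\le\xi|I|\le2s$.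

Fix $j\ge1$. The graph $G-Q_j$ is connected: every cell of $I$ is adjacent to $Q_0$, and every other $Q_l$ is adjacent to $I$. Moreover $N(Q_j)\subseteq I$, so $|N(Q_j)|\le2s$, and $|Q_j|<|A|$. If $|Q_j|\ge\Lambda$, then $Q_j$ would be a member of $\mathcal A$ smaller than $A$. So $|Q_j|<\Lambda$.

Let $W=I\cup Q_1\cup\dots\cup Q_q$. Then $|W|\le2s+2s\Lambda=b$, and $G-W=G[Q_0]$ is connected. A vertex of $Q_0$ has no neighbor in $Q_1,\dots,Q_q$, so $N(W)\subseteq N(I)$ and $|N(W)|\le\xi|I|\le\xi|W|$.
\end{proof}

The set $W$ satisfies the density bound as a whole, but a subset of it, for instance a single vertex with many neighbors outside $W$, may violate it. Passing to the subset of $W$ that beats the bound by the largest margin repairs this and keeps the complement connected.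

\begin{lemma}\label{lem:bag}
Every nonempty connected planar graph $G$ has a nonempty set $H\subseteq V(G)$ with $|H|\le b$ such that $H$ is $\eta$-sparse over $V(G)\setminus H$ and $G-H$ is connected or empty.
\end{lemma}

\begin{proof}
Let $W$ be as in Lemma~\ref{lem:W}. For $Y\subseteq V(G)$ let $e^*(Y)$ be the number of edges with at least one end in $Y$, and let $g(Y)=e^*(Y)-(3+\eta)|Y|$. Since $e^*(W)\le3|W|+3|N(W)|$, we have $g(W)\le(3\xi-\eta)|W|<0$. Let $H$ minimize $g$ among the subsets of $W$. Then $g(H)<0=g(\emptyset)$, so $H\ne\emptyset$.

Let $X\subseteq H$. The edges that meet $H$ but not $H\setminus X$ are those counted by $e(X\mid V(G)\setminus H)$. From $g(H)\le g(H\setminus X)$ we get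
\[
e(X\mid V(G)\setminus H)=e^*(H)-e^*(H\setminus X)\le(3+\eta)|X| .
\]

Suppose that $G-H$ has at least two components. The graph $G-W$ is connected or empty, so it meets at most one of them, and some component has its vertex set $Y$ inside $W\setminus H$. As $N(Y)\subseteq H$, we have $e^*(H\cup Y)=e^*(H)+|E(G[Y])|\le e^*(H)+3|Y|$. So $g(H\cup Y)\le g(H)-\eta|Y|<g(H)$, contrary to the choice of $H$.
\end{proof}

\begin{proposition}\label{prop:dec}
The vertex set of every nonempty connected planar graph $G$ has a partition into nonempty \emph{bags} $B_1,\dots,B_n$ such that, with $K_0=\emptyset$ and $K_i=B_1\cup\dots\cup B_i$,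
\begin{itemize}
\item[(a)] $|B_i|\le b$ and $G[K_i]$ is connected for $1\le i\le n$;
\item[(b)] each vertex of $B_i$ has at most three neighbors in $K_{i-1}$;
\item[(c)] $V(G)\setminus K_i$ is $\eta$-sparse over $K_i$ for $0\le i\le n$.
\end{itemize}
\end{proposition}

\begin{proof}
Remove a set $H$ given by Lemma~\ref{lem:bag}, apply the lemma to the remaining graph if it is nonempty, and repeat until nothing is left. Number the removed sets in reverse order, so that $B_n$ is removed first. Then (a) holds, and $B_j$ is $\eta$-sparse over $K_{j-1}$ for each $j$, which gives (b). For (c), let $X\subseteq V(G)\setminus K_i$ and $X_j=X\cap B_j$ for $j>i$. By the chain rule \eqref{eq:chain}, and since $K_i\cup X_{i+1}\cup\dots\cup X_{j-1}\subseteq K_{j-1}$,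
\[
e(X\mid K_i)=\sum_{j>i}e\bigl(X_j\mid K_i\cup X_{i+1}\cup\dots\cup X_{j-1}\bigr)\le\sum_{j>i}e(X_j\mid K_{j-1})\le(3+\eta)|X|.\qedhere
\]
\end{proof}

\section{The random coloring}\label{sec:proof}

We prove Theorem~\ref{thm:main}, first for a nonempty connected planar graph $G$.

\subsection*{The distribution}
Fix bags as in Proposition~\ref{prop:dec}. Let $\varphi_0$ be the empty coloring. For $i=1,\dots,n$, given the $L$-coloring $\varphi_{i-1}$ of $G[K_{i-1}]$, choose $\varphi_i$ uniformly among the $L$-colorings of $G[K_i]$ that extend $\varphi_{i-1}$. There is at least one: by Theorem~\ref{thm:T} for $i=1$, and for $i\ge2$ by Lemma~\ref{lem:ext} applied to $G[K_i]$, with $K_{i-1}$ connected and $B_i$ $\eta$-sparse over it. There are at most $5^b$, so each has conditional probability at least $5^{-b}$. Put $\varphi=\varphi_n$. The distribution of $\varphi$ does not depend on $m$.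

\subsection*{Relevant bags}
Fix $m$, a set $Z$ with $1\le|Z|\le m$, and a coloring $\psi$ of $Z$ that extends to an $L$-coloring of $G$. Let $\ell=\ell(m)$ be as in Lemma~\ref{lem:local}, and let $Z_i=Z\setminus K_i$ be the part of $Z$ that is uncolored after step $i$.

The obvious event to follow is that $\varphi_i$ extends to an $L$-coloring of all of $G$ that agrees with $\psi$. Lemma~\ref{lem:local} confines the obstructions to the ball of radius $\ell$ around $Z_i$ in $G-K_i$, but degrees are unbounded, so this ball may be large and may have neighbors in many earlier bags. We therefore ask only for an extension to a set $J_i$ of uncolored vertices that is kept as small as possible, and ignore vertices like $w$ in Example~\ref{ex:cascade}.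

Define sets $J_n,J_{n-1},\dots,J_0$ backward, starting with $J_n=\emptyset$. Given $J_i\supseteq Z_i$, put
\[
D^i_r=\{x\in J_i:\operatorname{dist}_{G[J_i]}(Z_i,x)\le r\}\qquad(r\ge0),
\]
which is empty if $Z_i$ is. For $i\ge1$, call the bag $B_i$ \emph{relevant} if it meets $Z$ or contains a neighbor of a vertex of $D^i_\ell$, and put
\[
J_{i-1}=J_i\cup B_i\ \text{ if $B_i$ is relevant},\qquad J_{i-1}=J_i\ \text{ otherwise.}
\]
Thus $J_i$ is the union of the relevant bags with index larger than $i$, and $Z_i\subseteq J_i\subseteq V(G)\setminus K_i$. These sets depend on $Z$ but not on the random choices. In Example~\ref{ex:cascade}, with single vertices as bags, $z_2$ and $z_1$ are relevant because they lie in $Z$, then $u$ as a neighbor of $D_0$, then the $y_i$ as neighbors of $u\in D_1$, while $w$ is not relevant.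

Let $E_i$ be the event that some $L$-coloring of $G[K_i\cup J_i]$ extends $\varphi_i$ and agrees with $\psi$ on $Z$; we call such a coloring a \emph{witness} for $E_i$. The event depends only on $\varphi_i$. The event $E_0$ always holds, since an $L$-coloring of $G$ extending $\psi$ restricts to a witness, and $E_n$ is the event $\varphi|_Z=\psi$.

\begin{lemma}\label{lem:step}
Let $1\le i\le n$. If $B_i$ is relevant, then $\Pr[E_i]\ge5^{-b}\Pr[E_{i-1}]$. If $B_i$ is not relevant, then $E_{i-1}$ implies $E_i$.
\end{lemma}

\begin{proof}
Consider an outcome $\varphi_{i-1}$ for which $E_{i-1}$ holds, and fix a witness $\chi$, chosen as a function of $\varphi_{i-1}$.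

Let $B_i$ be relevant. Then $K_{i-1}\cup J_{i-1}=K_i\cup J_i$. The restriction $\chi|_{K_i}$ is an $L$-coloring of $G[K_i]$ extending $\varphi_{i-1}$, so $\varphi_i=\chi|_{K_i}$ with conditional probability at least $5^{-b}$. In that case $\chi$ is a witness for $E_i$.

Let $B_i$ not be relevant. Then $J_{i-1}=J_i$, $B_i\cap Z=\emptyset$ and $Z_{i-1}=Z_i$. Whatever the outcome of step $i$, the coloring $\varphi_i$ agrees with $\psi$ on $Z\cap K_i=Z\cap K_{i-1}$, because $\chi$ does. If $Z_i=\emptyset$, then for $j>i$ the bag $B_j$ misses $Z$ and $D^j_\ell=\emptyset$, so $J_i=\emptyset$ and $\varphi_i$ itself is a witness for $E_i$. Let $Z_i\ne\emptyset$, and suppose that $E_i$ fails. Then $\varphi_i\cup\psi|_{Z_i}$ does not extend to $J_i\setminus Z_i$. Apply Lemma~\ref{lem:local} to $G[K_i\cup J_i]$ with $K=K_i$, $J=J_i$, the set $Z_i$ and the coloring $\psi|_{Z_i}$. Here $G[K_i]$ is connected and nonempty, $J_i$ is $\eta$-sparse over $K_i$ by Proposition~\ref{prop:dec}(c), and $\psi|_{Z_i}$ extends to an $L$-coloring of $G[J_i]$ because $\psi$ extends to one of $G$. We obtain an obstruction $X\subseteq D^i_\ell\setminus Z_i$ for $\varphi_i\cup\psi|_{Z_i}$.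

Color $K_i$ by $\varphi_i$ and $X\cup Z_i\subseteq J_{i-1}$ by $\chi$. Edges inside $K_i$ and edges inside $X\cup Z_i$ are properly colored. Consider an edge from $x\in X\cup Z_i$ to $y\in K_i$. Since $x\in D^i_\ell$ and $B_i$ is not relevant, $y\notin B_i$. So $y\in K_{i-1}$ and $\varphi_i(y)=\varphi_{i-1}(y)=\chi(y)\ne\chi(x)$. Thus $\varphi_i\cup\psi|_{Z_i}$ extends to $X$, a contradiction.
\end{proof}

\subsection*{Counting the relevant bags}
Each vertex has neighbors in at most three earlier bags, so one might hope for a bound as in a tree of depth $\ell$ and bounded branching. The difficulty is that distances in $G[J_i]$ shrink as $J_i$ grows: a new relevant bag can create a shortcut from $Z$ to vertices that were far from it, and the earlier neighbors of these vertices then make further bags relevant. A bag that attaches at distance $r$ from $Z$, however, does not change the ball of radius $r$. This suggests sorting the relevant bags by where they attach. A relevant bag $B_i$ has \emph{type} $-1$ if it meets $Z$; otherwise its type is the least $r\in\{0,\dots,\ell\}$ such that $B_i$ contains a neighbor of a vertex of $D^i_r$.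

\begin{lemma}\label{lem:count}
The number of relevant bags is at most a number $M=M(m)$ that depends only on $m$.
\end{lemma}

\begin{proof}
\emph{Stability of balls. If $r\ge0$ and $B_i$ is not relevant or has type at least $r$, then $D^{i-1}_r=D^i_r$.} In both cases $Z_{i-1}=Z_i$. If $B_i$ is not relevant, then also $J_{i-1}=J_i$ and we are done. Let $B_i$ have type at least $r$. Since $J_i\subseteq J_{i-1}$, we have $D^i_r\subseteq D^{i-1}_r$. For the converse it suffices to show that every path of length at most $r$ in $G[J_{i-1}]$ starting in $Z_i$ avoids $B_i$. If one does not, its first vertex in $B_i$ is not its start, so $r\ge1$, and the preceding vertex is joined to $Z_i$ by a path of length at most $r-1$ in $G[J_i]$. Then $B_i$ contains a neighbor of a vertex of $D^i_{r-1}$ and has type less than $r$, a contradiction.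

\medskip
For $n\ge a\ge a'\ge0$ and $-1\le r\le\ell+1$, call $(a,a')$ an \emph{$r$-stretch} if all relevant bags $B_i$ with $a\ge i>a'$ have type at least $r$.

\medskip\noindent
\emph{Few bags of the lowest type. If $r\le\ell$ and $(a,a')$ is an $r$-stretch, then at most $3|J_a|+m$ of the bags $B_i$ with $a\ge i>a'$ have type $r$.} For $r=-1$, at most $m$ bags meet $Z$. Let $r\ge0$. By stability, $D^i_r=D^a_r$ for $a\ge i\ge a'$. A bag $B_i$ of type $r$ in the stretch contains a neighbor of some $x\in D^a_r\subseteq J_a$. The vertex $x$ lies in a bag $B_p$ with $p>a\ge i$, so $B_i\subseteq K_{p-1}$. By Proposition~\ref{prop:dec}(b), $x$ has at most three neighbors in $K_{p-1}$, so it accounts for at most three bags of the stretch.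

\medskip\noindent
\emph{Growth along a stretch.} Define functions on the nonnegative integers by $g_{\ell+1}(j)=j$ and, for $r=\ell,\ell-1,\dots,-1$,
\[
h_r(y)=g_{r+1}(y+b),\qquad g_r(j)=h_r^{(3j+m)}\bigl(g_{r+1}(j)\bigr),
\]
where $h^{(q)}$ is the $q$-fold iterate of $h$. By downward induction on $r$, each $g_r$ is nondecreasing and satisfies $g_r(j)\ge j$: if $g_{r+1}$ has these properties, then so does $h_r$, and $h_r^{(q)}(y)$ is nondecreasing in both $q$ and $y$ and is at least $y$.

We show by downward induction on $r$ that $|J_{a'}|\le g_r(|J_a|)$ for every $r$-stretch $(a,a')$. An $(\ell+1)$-stretch contains no relevant bag, so $J_{a'}=J_a$. Let $r\le\ell$, let $j=|J_a|$, and let $i_1>\dots>i_q$ be the indices of the bags of type $r$ in the stretch, so $q\le3j+m$. Put $i_{q+1}=a'$. Then $(a,i_1)$ and $(i_p-1,i_{p+1})$ for $1\le p\le q$ are $(r+1)$-stretches. By induction $|J_{i_1}|\le g_{r+1}(j)$ and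
\[
|J_{i_{p+1}}|\le g_{r+1}(|J_{i_p-1}|)\le g_{r+1}(|J_{i_p}|+b)=h_r(|J_{i_p}|).
\]
Hence $|J_{a'}|\le h_r^{(q)}(g_{r+1}(j))\le g_r(j)$.

\medskip
The pair $(n,0)$ is a $(-1)$-stretch and $J_n=\emptyset$, so $|J_0|\le M:=g_{-1}(0)$, a number determined by $m$, $\ell(m)$ and the constant $b$. The set $J_0$ is the disjoint union of the relevant bags, which are nonempty, so there are at most $M$ of them.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be connected and nonempty. Since $\Pr[E_0]=1$, Lemmas~\ref{lem:step} and~\ref{lem:count} give
\[
\Pr[\varphi|_Z=\psi]=\Pr[E_n]\ \ge\ 5^{-bM(m)} .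
\]
For a general planar graph, color the components independently, each with the distribution above; again this does not depend on $m$. The set $Z$ meets at most $m$ components, each in at most $m$ vertices, and on each of these parts $\psi$ extends to an $L$-coloring of the component. By independence, the theorem holds with $\varepsilon_m=5^{-bmM(m)}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CCFHMM}
Ilkyoo Choi, Felix Christian Clemen, Michael Ferrara, Paul Horn, Fuhong Ma, Tom\'a\v{s} Masa\v{r}\'ik,
\emph{Flexibility of Planar Graphs -- Sharpening the Tools to Get Lists of Size Four},
arXiv:2004.10917 (2020).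

\bibitem{PT16}
Postle and Thomas,
\emph{Five-list-coloring graphs on surfaces II. A linear bound for critical graphs in a disk},
J. Combin. Theory Ser. B 119 (2016).

\bibitem{PT18}
Postle and Thomas,
\emph{Hyperbolic families and coloring graphs on surfaces},
Trans. Amer. Math. Soc. Ser. B 5 (2018).

\bibitem{Tho94}
Thomassen,
\emph{Every planar graph is 5-choosable},
J. Combin. Theory Ser. B (1994).

\end{thebibliography}
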